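\title{An inner amenable group with no free action whose orbit equivalence relation is inner amenable}

\begin{abstract}
If a free ergodic probability-measure-preserving action of a countable group has an inner amenable orbit equivalence relation, then the group is inner amenable. We show that the converse fails. For every odd prime $p$ we construct a countable inner amenable group $G$ with a central subgroup $\Delta\cong\mathbb Z/p$ such that no free p.m.p.\ action of $G$ has an inner amenable orbit equivalence relation: the inner amenability conditions force $\Delta$ to act trivially. The group is a semidirect product of an infinite Heisenberg group over $\mathbb F_p$ with a free product $\Gamma*\mathbb Z$, where $\Gamma$ contains an increasing sequence of property (T) groups of elementary matrices. We also show that $G/\Delta$ does admit a free ergodic action with inner amenable orbit equivalence relation, and that the full group of the orbit relation of a free ergodic action of $G$ contains no non-trivial central sequence.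
\end{abstract}

\section{Introduction}

Throughout, groups are countable and discrete, and actions are probability-measure-preserving (p.m.p.) actions on standard probability spaces. An action is \emph{free} if every non-trivial group element fixes only a null set of points.

\subsection{Inner amenability for groups and for equivalence relations}

A group $G$ is \emph{inner amenable} if there are non-negative unit vectors $\xi_n\in\ell^1(G)$ with $\|\xi_n^g-\xi_n\|_1\to0$ and $\xi_n(g)\to0$ for all $g\in G$, where $\xi_n^g(h)=\xi_n(ghg^{-1})$. Thus $\xi_n$ is the law of a random element that escapes to infinity and is, in law, almost unchanged by conjugation. A group with infinite center is inner amenable: take point masses at distinct central elements. A free product $\Gamma*\mathbb Z$ with $|\Gamma|\ge3$ is not (Lemma~\ref{lem:freeproduct}).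

Let $\mathcal R\subset X\times X$ be an ergodic discrete p.m.p.\ equivalence relation on $(X,\mu)$; \emph{discrete} means that $\mathcal R$ is Borel with countable classes. The example to keep in mind is the orbit equivalence relation
\[
\mathcal R(G\curvearrowright X)=\{(x,gx):x\in X,\ g\in G\}
\]
of a free ergodic action. Equip $\mathcal R$ with the measure $\mu^1(\mathcal D)=\int_X|\{y:(x,y)\in\mathcal D\}|\,d\mu(x)$. The \emph{full group} $[\mathcal R]$ consists of the automorphisms $S$ of $(X,\mu)$ with $(x,Sx)\in\mathcal R$ for almost every $x$. For a function $\xi$ on $\mathcal R$ and $S\in[\mathcal R]$ put $\xi^S(x,y)=\xi(Sx,Sy)$. The relation $\mathcal R$ is \emph{inner amenable} if there are non-negative $\xi_n\in L^1(\mathcal R,\mu^1)$ with $\|\xi_n\|_1=1$ such that: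
\begin{enumerate}
\item[(i)] for every Borel $A\subset X$, the integral of $\xi_n$ over the set of $(x,y)\in\mathcal R$ with exactly one of $x,y$ in $A$ tends to $0$;
\item[(ii)] $\|\xi_n^S-\xi_n\|_1\to0$ for every $S\in[\mathcal R]$;
\item[(iii)] $\int_{\mathcal D}\xi_n\,d\mu^1\to0$ for every Borel $\mathcal D\subset\mathcal R$ with $\mu^1(\mathcal D)<\infty$;
\item[(iv)] for every Borel $A\subset X$, the integrals of $\xi_n$ over $\{(x,y)\in\mathcal R:x\in A\}$ and over $\{(x,y)\in\mathcal R:y\in A\}$ both tend to $\mu(A)$.
\end{enumerate}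
Think of $\xi_n$ as the law of a random move $x\to y$ inside a class. The start and the end are distributed almost like $\mu$ by (iv); the move rarely crosses the boundary of a fixed set by (i); it almost commutes with the full group by (ii); and by (iii) it escapes from the diagonal and from every other fixed graph. Conditions (i)--(iv) make sense without ergodicity, and for a non-ergodic relation we use them as the definition.

\subsection{The question and the results}

Two facts are known. If a free ergodic action of $G$ has an inner amenable orbit equivalence relation, then $G$ is inner amenable; we recall the one-line proof after Lemma~\ref{lem:freeIA}. Conversely, every residually finite inner amenable group admits a free ergodic action whose orbit equivalence relation is inner amenable. The following question comes from Kida and Tucker-Drob \cite{KTD}.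

\medskip
\noindent\textbf{Question.} Does every countable inner amenable group admit a free ergodic p.m.p.\ action whose orbit equivalence relation is inner amenable?
\medskip

One would guess that it does. Conditions (ii) and (iii) are the counterparts of the two conditions on the group; what is new is (i), which asks that the random group element move sets very little, and one is free to choose the action so as to arrange this (Lemma~\ref{lem:criterion} and Example~\ref{ex:product}). We show that the answer is nevertheless negative. The proof shows more than the absence of free actions, and it is best stated for the class of IA actions: these are the actions, free or not, that carry a sequence of densities on $X\times G$ with the analogs of (i)--(iv) given in Definition~\ref{def:IA}.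

\begin{theorem}\label{thm:main}
Let $p$ be an odd prime. There is a countable inner amenable group $G$ with a central subgroup $\Delta=\langle z\rangle\cong\mathbb Z/p$ such that $\Delta$ acts trivially almost everywhere in every IA p.m.p.\ action of $G$. In particular no free p.m.p.\ action of $G$, ergodic or not, has an inner amenable orbit equivalence relation.
\end{theorem}

By the second known fact, $G$ is not residually finite. The obstruction disappears when the finite group $\Delta$ is divided out.

\begin{theorem}\label{thm:quotient}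
For the group $G$ constructed in Section~\ref{sec:group}, the quotient $G/\Delta$ admits a free ergodic p.m.p.\ action with inner amenable orbit equivalence relation.
\end{theorem}

Call a sequence $(T_n)$ in $[\mathcal R]$ \emph{central} if $\mu(T_nA\triangle A)\to0$ for every Borel $A\subset X$ and $\mu(\{x:T_nSx\ne ST_nx\})\to0$ for every $S\in[\mathcal R]$, and \emph{non-trivial} if $\mu(\{x:T_nx\ne x\})$ does not tend to $0$.

\begin{corollary}\label{cor:central}
For every free ergodic p.m.p.\ action of $G$, the full group of the orbit equivalence relation contains no non-trivial central sequence.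
\end{corollary}

Section~\ref{sec:mechanism} explains the obstruction in its simplest form and what must be arranged to make it work. Section~\ref{sec:tools} collects the tools. The group is built in Section~\ref{sec:group} from a vector space with a bilinear form and a sequence of algebras of operators, whose existence (Proposition~\ref{prop:J}) is pure linear algebra and is proved last, in Section~\ref{sec:construction}. Sections~\ref{sec:fourier} and~\ref{sec:proof} prove Theorem~\ref{thm:main}, and Section~\ref{sec:complements} proves the two complements. From now on $p$ is an odd prime and $k=\mathbb F_p$.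

\section{The obstruction}\label{sec:mechanism}

\subsection{IA actions}

Give $X\times G$ the product of $\mu$ and counting measure. For a function $\xi$ on $X\times G$ and $h\in G$ put $\xi^h(x,g)=\xi(hx,hgh^{-1})$; the map $\xi\mapsto\xi^h$ is an isometry of $L^1(X\times G)$.

\begin{definition}\label{def:IA}
A p.m.p.\ action $G\curvearrowright(X,\mu)$, not assumed free or ergodic, is \emph{IA} if there are measurable $\xi_n:X\times G\to[0,\infty)$ with $\|\xi_n\|_1=1$ such that
\begin{enumerate}
\item[(a)] $\int\sum_g\xi_n(x,g)\,|1_A(gx)-1_A(x)|\,d\mu\to0$ for all Borel $A\subset X$;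
\item[(b)] $\|\xi_n^h-\xi_n\|_1\to0$ for all $h\in G$;
\item[(c)] $\int\xi_n(x,g)\,d\mu\to0$ for all $g\in G$;
\item[(d)] $\int_A\sum_g\xi_n(x,g)\,d\mu\to\mu(A)$ for all Borel $A\subset X$.
\end{enumerate}
We call $(\xi_n)$ an \emph{IA sequence} and put $D_n(x)=\sum_g\xi_n(x,g)$.
\end{definition}

The action on a point is IA exactly when $G$ is inner amenable.

\begin{remark}\label{rem:perturb}
A subsequence of an IA sequence is an IA sequence. If $\xi_n'\ge0$ and $\|\xi_n-\xi_n'\|_1\to0$, then $\xi_n'/\|\xi_n'\|_1$ is an IA sequence: each quantity in (a)--(d) is Lipschitz in the $L^1$ norm, and if $\|\xi\|_1=1$ and $\|\xi-\xi'\|_1\le\epsilon<1$, then $\|\xi-\xi'/\|\xi'\|_1\|_1\le\epsilon+|\|\xi'\|_1-1|\le2\epsilon$.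
\end{remark}

\begin{lemma}\label{lem:freeIA}
If a free action of $G$ has an orbit equivalence relation satisfying \textup{(i)--(iv)}, then the action is IA.
\end{lemma}

\begin{proof}
After discarding an invariant null set, $(x,g)\mapsto(x,gx)$ is a bijection $X\times G\to\mathcal R$ that carries the product measure to $\mu^1$. Transport $\xi_n$ along it. Since $(hx,hgx)=(hx,(hgh^{-1})hx)$, condition (b) is (ii) for $S=h$. Condition (c) is (iii) for the graph of $g$, which has $\mu^1$-measure $1$. Conditions (a) and (d) are (i) and the first half of (iv).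
\end{proof}

If $(\xi_n)$ is an IA sequence, then $g\mapsto\int\xi_n(x,g)\,d\mu$ witnesses the inner amenability of $G$, by (b) and (c). With Lemma~\ref{lem:freeIA} this gives the first known fact. In the other direction, the obvious attempt is to take densities that do not depend on $x$.

\begin{lemma}\label{lem:criterion}
Let $H\curvearrowright(X,\mu)$ be free with orbit equivalence relation $\mathcal R$.
\begin{enumerate}
\item[(1)] If $\xi_n\ge0$ on $\mathcal R$ satisfy $\sup_n\|\xi_n\|_\infty<\infty$ and $\int\xi_n(x,gx)\,d\mu\to0$ for all $g\in H$, then \textup{(iii)} holds.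
\item[(2)] Let the action be ergodic, and let $\nu_n$ be probability measures on $H$ with $\|\nu_n^h-\nu_n\|_1\to0$ and $\nu_n(h)\to0$ for all $h\in H$, and $\sum_g\nu_n(g)\mu(gA\triangle A)\to0$ for all Borel $A$. Then $\mathcal R$ is inner amenable.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The graphs of the elements of $H$ partition $\mathcal R$. Given $\mathcal D$ of finite measure and $\epsilon>0$, finitely many graphs cover $\mathcal D$ up to measure $\epsilon$, so $\limsup_n\int_{\mathcal D}\xi_n\,d\mu^1\le\epsilon\sup_n\|\xi_n\|_\infty$.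

(2) Put $\xi_n(x,gx)=\nu_n(g)$. The integrals in (iv) are $\sum_g\nu_n(g)\mu(A)$ and $\sum_g\nu_n(g)\mu(g^{-1}A)$, both equal to $\mu(A)$. The integral in (i) is $\sum_g\nu_n(g)\mu(g^{-1}A\triangle A)=\sum_g\nu_n(g)\mu(A\triangle gA)$. Condition (iii) follows from (1). For (ii), let $S\in[\mathcal R]$ and $A_h=\{x:Sx=hx\}$; these sets partition $X$. Given $\epsilon>0$ choose a finite $\Phi\subset H$ with $\mu(\bigcup_{h\in\Phi}A_h)>1-\epsilon$, and let $\mathcal E$ be the set of $(x,y)\in\mathcal R$ with $x,y\in A_h$ for some $h\in\Phi$. If $x,gx\in A_h$, then $\xi_n^S(x,gx)=\xi_n(hx,hgx)=\nu_n(hgh^{-1})$, so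
\[
\int_{\mathcal E}|\xi_n^S-\xi_n|\,d\mu^1\le\delta_n:=\sum_{h\in\Phi}\|\nu_n^h-\nu_n\|_1\to0 .
\]
A pair outside $\mathcal E$ has $x\notin\bigcup_{h\in\Phi}A_h$, or $x\in A_h$ and $y\notin A_h$ for some $h\in\Phi$; so by (i) and (iv) the $\xi_n$-mass $\epsilon_n$ of $\mathcal R\setminus\mathcal E$ is at most $\epsilon+o(1)$. Since $S$ preserves $\mu$ and permutes each class, $\|\xi_n^S\|_1=1$, and the $\xi_n^S$-mass of $\mathcal R\setminus\mathcal E$ is $1-\int_{\mathcal E}\xi_n^S\,d\mu^1\le\epsilon_n+\delta_n$. Hence $\|\xi_n^S-\xi_n\|_1\le2\delta_n+2\epsilon_n$, and $\epsilon$ was arbitrary.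
\end{proof}

\begin{example}\label{ex:product}
Let $H_0$ be infinite and let $H_0\times\mathbb Z$ act on $[0,1]^{H_0}\times\mathbb R/\mathbb Z$, with $H_0$ shifting the first factor and $\mathbb Z$ rotating the second by an irrational $\alpha$. The action is free, and it is ergodic because an invariant function is independent of the first coordinate and then invariant under the rotation. Choose $j_n\to\infty$ with $j_n\alpha\to0$ modulo $1$. The point masses at the central elements $(1,j_n)$ satisfy the hypotheses of Lemma~\ref{lem:criterion}(2), since rotations by small angles move a Borel set little.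
\end{example}

\subsection{Translation invariance forces a trivial action}

If both $h$ and $zh$ almost fix a point, then so does $z$. This is the final step of the proof of Theorem~\ref{thm:main}.

\begin{lemma}\label{lem:trivial}
Let $(\xi_n)$ satisfy \textup{(a)} and \textup{(d)}, and let $z\in G$ satisfy $\xi_n(x,zh)=\xi_n(x,h)$ for all $n$, all $h\in G$ and almost every $x$. Then $zx=x$ for almost every $x$.
\end{lemma}

\begin{proof}
Let $A$ be Borel. Multiply
\[
|1_A(zx)-1_A(x)|\le|1_{z^{-1}A}(x)-1_{z^{-1}A}(hx)|+|1_A(zhx)-1_A(x)|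
\]
by $\xi_n(x,h)$, sum over $h$ and integrate. The first term on the right tends to $0$ by (a) for $z^{-1}A$. In the second replace $\xi_n(x,h)$ by $\xi_n(x,zh)$ and reindex by $g=zh$; it tends to $0$ by (a) for $A$. The left side is $\int_{A\triangle z^{-1}A}D_n\,d\mu$, which tends to $\mu(A\triangle z^{-1}A)$ by (d). So $\mu(A\triangle z^{-1}A)=0$. If $(U_i)$ is a countable family of Borel sets separating the points of $X$, then $\{x:zx\ne x\}\subset\bigcup_i(U_i\triangle z^{-1}U_i)$, a null set.
\end{proof}

So we want a group in which invariance under conjugation implies invariance under translation by a fixed $z\ne1$. Heisenberg groups have this feature. Let $V$ be a $k$-vector space with a nondegenerate alternating form $\omega$, and let $N=V\times k$ with the product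
\[
(v,t)(v',t')=\bigl(v+v',\,t+t'+\tfrac12\omega(v,v')\bigr);
\]
here we use that $p$ is odd. Put $z=(0,1)$, $\Delta=\langle z\rangle=0\times k$, and $\bar g=v$ for $g=(v,t)$. For $g=(v,t)$ and $h=(u,t')$ we have $g^{-1}=(-v,-t)$ and $g^{-1}h=(u-v,\,t'-t-\frac12\omega(v,u))$, so $g^{-1}hg=(u,\,t'-\frac12\omega(v,u)+\frac12\omega(u,v))$, that is,
\begin{equation}\label{eq:conj}
g^{-1}hg=z^{-\omega(\bar g,\bar h)}h\qquad(g,h\in N).
\end{equation}
By nondegeneracy, the conjugacy class of $h\in N\setminus\Delta$ is the coset $\Delta h$. Hence a measure $\nu$ on $N\setminus\Delta$ that is invariant under conjugation by $N$ satisfies $\nu(zh)=\nu(h)$, and by Lemma~\ref{lem:trivial} no sequence of such measures satisfies (a) in a free action. This disposes of densities that do not depend on $x$.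

\subsection{Densities that depend on the point}

\begin{example}\label{ex:finite}
Let $V=k^2$ with $\omega((a,b),(a',b'))=ab'-ba'$, so $|N|=p^3$. For $h_0=((1,0),0)$ and $g_0=((0,1),0)$ we have $\omega(\bar g_0,\bar h_0)=-1$ and $g_0^{-1}h_0g_0=zh_0$. Let $N$ act on $X=N$ by left translation, and put $\xi(x,g)=1$ if $g=xh_0x^{-1}$ and $\xi(x,g)=0$ otherwise. Then $\xi(hx,hgh^{-1})=\xi(x,g)$ for all $h$, and $\sum_g\xi(x,g)=1$, so (b) and (d) hold exactly. But $\xi(x,\cdot)$ is a point mass, which is not invariant under translation by $z$.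
\end{example}

In the example, conjugation by $g_0$ does shift the mass from $h_0$ to another point of $\Delta h_0$, but it moves the base point at the same time. In general, if $\xi^g=\xi$ for some $g\in N$, then \eqref{eq:conj} gives only
\begin{equation}\label{eq:shift}
\xi(gx,h)=\xi(x,g^{-1}hg)=\xi\bigl(x,z^{-\omega(\bar g,\bar h)}h\bigr)\qquad(h\in N).
\end{equation}
If $g$ fixed $x$ and $\omega(\bar g,\bar h)=-1$, we would obtain $\xi(x,h)=\xi(x,zh)$. In a free action no such $g$ exists, but an IA sequence supplies its own substitute. Fix $n$ and $h$, and let $f=\xi_n(\cdot,h)$. By (a), if $m$ is much larger than $n$ and $g$ is drawn from $\xi_m(x,\cdot)$, then $f(gx)\approx f(x)$. Inserting such $g$ in \eqref{eq:shift} proves translation invariance of $\xi_n$, provided that two things hold.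

\emph{Uniformity.} We need $\xi_n^g=\xi_n$ for fixed $n$ and for $g$ in the support of $\xi_m$ with $m\to\infty$, while (b) treats fixed $g$ and $n\to\infty$. Property (T) reverses the quantifiers: we arrange that the sequence must live in a subgroup $N_Y\le N$ whose elements are products of boundedly many elements of two property (T) subgroups of $G$.

\emph{Equidistribution.} We need $\omega(\bar g,\bar h)$ to take all values in $k$ when $g$ is drawn from $\xi_m(x,\cdot)$, at almost every $x$. We arrange that every measure on $V\setminus0$ that is almost invariant under a group $\Gamma$ of symplectic automorphisms has small Fourier coefficients.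

At the same time $G$ must be inner amenable, so $V\setminus 0$ must contain finite sets that are invariant under larger and larger parts of $\Gamma$. Proposition~\ref{prop:J} reconciles these demands.

\section{Tools}\label{sec:tools}

\subsection{Property (T)}

A countable group $H$ has \emph{property (T)} if there are a finite $Q\subset H$ and $\kappa>0$ such that every unitary representation $\pi$ with a unit vector $\zeta$ satisfying $\max_{h\in Q}\|\pi(h)\zeta-\zeta\|<\kappa$ has a nonzero invariant vector. If $P$ is the orthogonal projection onto the invariant vectors of $\pi$, then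
\begin{equation}\label{eq:T}
\|\zeta-P\zeta\|\le\kappa^{-1}\max_{h\in Q}\|\pi(h)\zeta-\zeta\|\qquad\text{for all }\zeta,
\end{equation}
because $\zeta-P\zeta$ lies in a subrepresentation without nonzero invariant vectors and $\pi(h)\zeta-\zeta=\pi(h)(\zeta-P\zeta)-(\zeta-P\zeta)$. Property (T) passes to quotients and to subgroups of finite index. For a unital ring $R$ and $r\in R$ let $[r]_{ij}$ be the matrix with $r$ in position $(i,j)$ and $0$ elsewhere, and let $EL_n(R)\le GL_n(R)$ be generated by the elementary matrices $1+[r]_{ij}$, $i\ne j$. Our source of property (T) is the following theorem of Ershov and Jaikin-Zapirin.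

\begin{theorem}[\cite{EJZ}]\label{thm:EJZ}
If $R$ is a finitely generated associative unital ring and $n\ge3$, then $EL_n(R)$ has property (T).
\end{theorem}

A finitely generated algebra over $k=\mathbb F_p$ is a finitely generated ring, since scalars are sums of $1$. To pass between $L^1$ and $L^2$ we use, for $\xi,\xi'\ge0$ in $L^1$ and $\zeta,\zeta'$ in $L^2$,
\begin{equation}\label{eq:sqrt}
\|\sqrt\xi-\sqrt{\xi'}\|_2^2\le\|\xi-\xi'\|_1,\qquad\bigl\||\zeta|^2-|\zeta'|^2\bigr\|_1\le\|\zeta-\zeta'\|_2\,(\|\zeta\|_2+\|\zeta'\|_2),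
\end{equation}
which follow from $|\sqrt s-\sqrt t|^2\le|s-t|$ and from the Cauchy--Schwarz inequality.

\subsection{Weak convergence in $L^1$}

A sequence $f_n$ tends to $f$ \emph{weakly} in $L^1(\mu)$ if $\int\phi f_n\,d\mu\to\int\phi f\,d\mu$ for all $\phi\in L^\infty(\mu)$; it is \emph{uniformly integrable} if $\sup_n\int_A|f_n|\,d\mu\to0$ as $\mu(A)\to0$. By the Vitali--Hahn--Saks theorem, if $f_n\ge0$ are integrable and $\int_Af_n\,d\mu$ converges for every Borel $A$, then $(f_n)$ is uniformly integrable. By the Dunford--Pettis theorem, a bounded uniformly integrable sequence in $L^1(\mu)$ has a weakly convergent subsequence.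

\begin{lemma}\label{lem:bounded}
Let $(\xi_n)$ be an IA sequence. Then $(D_n)$ is uniformly integrable, $D_n\to1$ weakly in $L^1$, and $\int\sum_g\xi_n(x,g)|f(gx)-f(x)|\,d\mu\to0$ for every $f\in L^\infty(\mu)$.
\end{lemma}

\begin{proof}
The first claim is (d) with Vitali--Hahn--Saks. The other two hold for simple test functions by (d) and (a). A bounded function is within $\epsilon$ of a simple function uniformly, and this changes the integrals by at most $2\epsilon$ since $\|\xi_n\|_1=1$.
\end{proof}

\subsection{Free products}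

\begin{lemma}\label{lem:freeproduct}
Let $|\Gamma|\ge3$ and $\tilde\Gamma=\Gamma*\langle q\rangle$ with $q$ of infinite order. If $\eta_n$ are probability measures on $\tilde\Gamma$ with $\|\eta_n^h-\eta_n\|_1\to0$ for all $h$, then $\eta_n(1)\to1$.
\end{lemma}

\begin{proof}
Every non-trivial element is uniquely a product $x_1\cdots x_r$ of letters taken alternately from $\Gamma\setminus1$ and $\langle q\rangle\setminus1$. Let $\mathcal S_q$ and $\mathcal S_\Gamma$ be the sets of elements with first letter in $\langle q\rangle$ and in $\Gamma$. Let $g\in\mathcal S_q$ and $1\ne\gamma\in\Gamma$. Right multiplication by $\gamma^{-1}$ either appends a letter to $g$ or, if $x_r\in\Gamma$ (so $r\ge2$), alters or deletes $x_r$. So $g\gamma^{-1}$ begins with $x_1$ and $\gamma g\gamma^{-1}$ begins with $\gamma$. Two distinct $\gamma$ give two disjoint conjugates of $\mathcal S_q$ in $\mathcal S_\Gamma$, each of measure $\eta_n(\mathcal S_q)+o(1)$, so $2\eta_n(\mathcal S_q)\le\eta_n(\mathcal S_\Gamma)+o(1)$. Conjugating $\mathcal S_\Gamma$ by $q$ and $q^2$ gives $2\eta_n(\mathcal S_\Gamma)\le\eta_n(\mathcal S_q)+o(1)$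 in the same way. Hence $4\eta_n(\mathcal S_q)\le\eta_n(\mathcal S_q)+o(1)$, and both measures tend to $0$.
\end{proof}

\section{The group}\label{sec:group}

\subsection{The linear algebra input}

\begin{proposition}\label{prop:J}
There are a countable $k$-vector space $J$ with a symmetric bilinear form $\beta$, finite-dimensional subspaces $0\ne J_1\subset J_2\subset\cdots$ with union $J$ and $\dim J_l\to\infty$, nonzero finite-dimensional subspaces $W_1,W_2,\dots$ whose sum in $J$ is direct, a vector $e\in J$, and finitely generated unital subalgebras $R_1\subset R_2\subset\cdots$ of $\operatorname{End}(J)$ such that, with $F_l=\bigoplus_{n\ge l}W_n$ and $Y=R_1e$: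
\begin{enumerate}
\item[(J1)] $\beta$ is nondegenerate, and each $r\in R_l$ has an adjoint $r^*\in R_l$: $\beta(ry,y')=\beta(y,r^*y')$;
\item[(J2)] $R_nW_n\subset W_n$ for all $n$;
\item[(J3)] if $\dim R_ly<\infty$, then $y\in F_l$;
\item[(J4)] if $0\ne y\in F_l$ and $0\ne y'\in J_l$, then $\beta(R_ly,y')\ne0$; hence $\dim R_ly\ge\dim J_l$;
\item[(J5)] $F_1\subset Y$, and $\beta$ does not vanish on $Y\times Y$.
\end{enumerate}
\end{proposition}

By (J2), $R_lF_l\subset F_l$, and (J2) with (J3) says that $F_l$ is exactly the set of $y$ with $R_ly$ finite. Since the sum of the $W_n$ is direct, $\bigcap_lF_l=0$. Property (J2) will give inner amenability; (J3) confines invariant measures to $F_l$; (J4) gives equidistribution; and (J5) gives uniformity, because a cyclic module over a finitely generated ring fits inside a property (T) group.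

\subsection{The symplectic space and its automorphisms}

Let $\Omega=k^6$ have basis $\varepsilon_1,\varepsilon_2,\varepsilon_3,\varepsilon_{\bar1},\varepsilon_{\bar2},\varepsilon_{\bar3}$ and the symplectic form with $\langle\varepsilon_i,\varepsilon_{\bar i}\rangle=1=-\langle\varepsilon_{\bar i},\varepsilon_i\rangle$ and all other pairings $0$. Let $\Omega_+$ and $\Omega_-$ be the spans of the $\varepsilon_i$ and of the $\varepsilon_{\bar i}$. Put $V=\Omega\otimes J$, write $u\in V$ as $u=\sum_i(\varepsilon_i\otimes u_i+\varepsilon_{\bar i}\otimes u_{\bar i})$ with six \emph{components} in $J$, and let $\omega=\langle\,,\rangle\otimes\beta$: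
\begin{equation}\label{eq:omega}
\omega(u,v)=\sum_{i=1}^3\bigl(\beta(u_i,v_{\bar i})-\beta(u_{\bar i},v_i)\bigr).
\end{equation}
This form is alternating because $\beta$ is symmetric, and nondegenerate by (J1). The group $Sp_6(k)$ acts on $V$ through $\Omega$, preserving $\omega$.

Let $R_\infty=\bigcup_lR_l$. For $A\in\operatorname{Mat}_3(R_\infty)$ put $(A^\dagger)_{ij}=A_{ji}^*$. This is the adjoint of $A$ for the form $\sum_i\beta(y_i,y'_i)$ on $J^3$, so $(AA')^\dagger=A'^\dagger A^\dagger$. Let $A\in GL_3(R_\infty)$ act by $A$ on $\Omega_+\otimes J=J^3$ and by $(A^\dagger)^{-1}$ on $\Omega_-\otimes J=J^3$. This is a homomorphism to $Sp(V,\omega)$, by \eqref{eq:omega}. The elementary matrix $1+[r]_{ij}$ acts as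
\begin{equation}\label{eq:elem}
E_{ij}(r):\quad u_i\mapsto u_i+ru_j,\qquad u_{\bar j}\mapsto u_{\bar j}-r^*u_{\bar i},\qquad\text{other components fixed.}
\end{equation}
Let $P_l$ be the image of $EL_3(R_l)$; it has property (T) by Theorem~\ref{thm:EJZ}. Put $\Gamma_l=\langle P_l,Sp_6(k)\rangle$ and $\Gamma=\bigcup_l\Gamma_l$.

\begin{lemma}\label{lem:finiteorbit}
If $u\in V$ has a finite $P_l$-orbit, then $u\in\Omega\otimes F_l$. Hence a summable $P_l$-invariant function on $V$ vanishes off $\Omega\otimes F_l$.
\end{lemma}

\begin{proof}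
By \eqref{eq:elem}, the sets $R_lu_j$ and $\{r^*u_{\bar i}:r\in R_l\}=R_lu_{\bar i}$ are finite for all $i\ne j$, so all components lie in $F_l$ by (J3). A summable invariant function vanishes on infinite orbits.
\end{proof}

\subsection{Definition and inner amenability of $G$}

Let $N=V\times k$ be the Heisenberg group of $(V,\omega)$, with $z$ and $\Delta$ as in Section~\ref{sec:mechanism}. The group $\Gamma$ acts on $N$ by the automorphisms $(v,t)\mapsto(\gamma v,t)$. Let $\tilde\Gamma=\Gamma*\langle q\rangle$ with $q$ of infinite order, acting on $N$ through the map $\tilde\Gamma\to\Gamma$ that is the identity on $\Gamma$ and kills $q$. Define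
\[
G=N\rtimes\tilde\Gamma .
\]
It is countable, and $\Delta$ is central in $G$. The letter $q$ is there to force almost conjugation invariant measures onto $N$ (Lemma~\ref{lem:freeproduct}); as it centralizes $N$, it does not disturb measures that already live on $N$. Put $V_n=\Omega\otimes W_n$.

\begin{proposition}\label{prop:inner}
$G$ is inner amenable.
\end{proposition}

\begin{proof}
Let $\xi_n$ be uniform on the finite set $(V_n\setminus0)\times k$. This set is invariant under conjugation by $\Gamma_n$, because $V_n$ is invariant under $Sp_6(k)$ and, by (J1) and (J2), under $E_{ij}(r)$ for $r\in R_n$; by $N$, by \eqref{eq:conj}; and by $q$. Every $g\in G$ lies in $\langle N,\Gamma_n,q\rangle$ for large $n$, and then $\xi_n^g=\xi_n$. The supports are pairwise disjoint since the sum of the $W_n$ is direct, so $\xi_n(g)=0$ for all but at most one $n$.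
\end{proof}

\subsection{Two property (T) subgroups that meet $N$}

Let $A_\pm=(\Omega_\pm\otimes Y)\times0$. These are subgroups of $N$, since $\omega$ vanishes on $\Omega_\pm\otimes J$. As $R_1Y\subset Y$, the group $P_1$ normalizes $A_+$. Let $\theta\in Sp_6(k)$ be given by $\varepsilon_i\mapsto\varepsilon_{\bar i}$, $\varepsilon_{\bar i}\mapsto-\varepsilon_i$, and put
\[
\Lambda_+=A_+P_1,\qquad\Lambda_-=\theta\Lambda_+\theta^{-1}\supset\theta A_+\theta^{-1}=A_- .
\]

\begin{lemma}\label{lem:Lambda}
$\Lambda_+$ and $\Lambda_-$ have property (T).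
\end{lemma}

\begin{proof}
It suffices to treat $\Lambda_+$. To apply Theorem~\ref{thm:EJZ} we build the module $Y$ into a ring. Let $\tilde R$ be the ring of matrices $\begin{pmatrix}r&y\\0&c\end{pmatrix}$ with $r\in R_1$, $y\in Y$, $c\in k$. It is generated by the matrices $\operatorname{diag}(r,0)$ with $r$ in a finite generating set of the ring $R_1$ containing $1$, by $\operatorname{diag}(0,1)$, and by the matrix with $e$ in the upper right corner, because $Y=R_1e$. So $EL_3(\tilde R)$ has (T). Write elements of $\operatorname{Mat}_3(\tilde R)$ in block form $\begin{pmatrix}A&B\\0&C\end{pmatrix}$ with $A\in\operatorname{Mat}_3(R_1)$, $B\in\operatorname{Mat}_3(Y)$, $C\in\operatorname{Mat}_3(k)$. On $EL_3(\tilde R)$ we have $A\in EL_3(R_1)$ and $C\in SL_3(k)$, as one sees on generators. So the subgroup $M$ defined by $C=1$ has finite index, and has (T). Write $(A,B)$ for the element of $M$ with blocks $A,B$; then $(A,B)(A',B')=(AA',B+AB')$.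

We claim that all pairs $(A,B)\in EL_3(R_1)\times\operatorname{Mat}_3(Y)$ occur. The elementary matrices with entry $\operatorname{diag}(r,0)$ generate all $(A,0)$. Those with entry $\begin{pmatrix}0&y\\0&0\end{pmatrix}$ are the $(1,[y]_{ij})$, $i\ne j$. The set of $B$ with $(1,B)\in M$ is an additive group, closed under $B\mapsto AB$ since $(A,0)(1,B)(A,0)^{-1}=(1,AB)$. It contains $(1+[1]_{ji})[y]_{ij}=[y]_{ij}+[y]_{jj}$, hence $[y]_{jj}$, hence everything.

Keeping only the first column of $B$ maps $M$ onto $Y^3\rtimes EL_3(R_1)$, which maps onto $\Lambda_+$ because $EL_3(R_1)$ acts on $A_+\cong Y^3$ by matrix multiplication.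
\end{proof}

Put $N_Y=(\Omega\otimes Y)\times k$ and $N_F=(\Omega\otimes F_1)\times k$. These are subgroups of $N$, and $N_F\subset N_Y$ by (J5).

\begin{lemma}\label{lem:six}
Every element of $N_Y$ is a product of at most six elements of $A_+\cup A_-$.
\end{lemma}

\begin{proof}
For $y,y'\in Y$ let $g=(\varepsilon_1\otimes y,0)\in A_+$ and $g'=(\varepsilon_{\bar1}\otimes y',0)\in A_-$. Then $gg'$ and $g'g$ have the same $V$-coordinate and $k$-coordinates $\pm\frac12\beta(y,y')$, so $gg'g^{-1}g'^{-1}=z^{\beta(y,y')}$. By (J5) and scaling, $\beta(y,y')$ takes every value in $k$. So each element of $\Delta$ is a product of four elements of $A_+\cup A_-$, and $(v_++v_-,t)\in(v_+,0)(v_-,0)\Delta$ for $v_\pm\in\Omega_\pm\otimes Y$.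
\end{proof}

\section{Fourier coefficients of almost invariant measures}\label{sec:fourier}

Let $\psi(t)=e^{2\pi it/p}$ for $t\in k$, and for $\lambda\in\ell^1(V)$ put $\hat\lambda(v)=\sum_u\lambda(u)\psi(\omega(u,v))$. For $\gamma\in\Gamma$ let $\gamma_*\lambda(u)=\lambda(\gamma^{-1}u)$.

Consider first the uniform measure $\lambda$ on $V_n\setminus0$, and any $v\in V$. The character $\psi(\omega(\cdot,v))$ of $V_n$ is trivial or has sum $0$, so $\hat\lambda(v)$ is $1$ or $-1/(|V_n|-1)$. If $0\ne v\in\Omega\otimes J_n$, the second case occurs: a nonzero component of $v$ pairs non-trivially with some element of $W_n$ by (J2) and (J4). The next lemma says that every almost invariant measure behaves in this way. The computation also shows why the algebras $R_l$ must grow: if one $V_n$ were invariant under all of $\Gamma$, the lemma would fail for $\delta<1/(|V_n|-1)$.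

\begin{lemma}\label{lem:key}
For $v\in V\setminus0$ and $\delta>0$ there are a finite $\Phi\subset\Gamma$ and $\epsilon>0$ such that $|\hat\lambda(v)|<\delta$ for every probability measure $\lambda$ on $V\setminus0$ with $\|\gamma_*\lambda-\lambda\|_1<\epsilon$ for all $\gamma\in\Phi$.
\end{lemma}

\begin{proof}
\emph{Reduction to $v$ with nonzero components.} Write $v=\sum_i\varepsilon^{(i)}\otimes y_i$ with $y_i\in J$ linearly independent and $\varepsilon^{(1)}\ne0$. Every nonzero vector of $\Omega$ is the first vector of a symplectic basis, so $Sp_6(k)$ is transitive on $\Omega\setminus0$, and there is $\gamma_0\in Sp_6(k)$ such that all six coordinates of $\gamma_0\varepsilon^{(1)}$ are nonzero. Each component of $\gamma_0v$ is a combination of the $y_i$ with nonzero coefficient of $y_1$, hence nonzero. If $(\Phi,\epsilon)$ works for $\gamma_0v$, then $(\gamma_0^{-1}\Phi\gamma_0,\epsilon)$ works for $v$, because $\hat\lambda(v)=\widehat{\gamma_{0*}\lambda}(\gamma_0v)$ and $\|\gamma_*\gamma_{0*}\lambda-\gamma_{0*}\lambda\|_1=\|(\gamma_0^{-1}\gamma\gamma_0)_*\lambda-\lambda\|_1$.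 So assume that all components of $v$ are nonzero.

\emph{Reduction to invariant measures.} Let $\delta\le1$. Choose $l$ such that all components of $v$ lie in $J_l$ and $6p^{-\dim J_l}<\delta/2$. Let $(Q,\kappa)$ be as in \eqref{eq:T} for $P_l$, put $\Phi=Q$, and choose $\epsilon$ with $4\sqrt\epsilon/\kappa<\delta/2$. Given $\lambda$, let $\zeta'$ be the projection of $\sqrt\lambda\in\ell^2(V\setminus0)$ onto the $P_l$-invariant vectors. By \eqref{eq:T} and \eqref{eq:sqrt}, $\|\sqrt\lambda-\zeta'\|_2\le\sqrt\epsilon/\kappa$ and $\|\lambda-|\zeta'|^2\|_1\le2\sqrt\epsilon/\kappa$. Normalizing $|\zeta'|^2$ gives a $P_l$-invariant probability measure $\lambda'$ on $V\setminus0$ with $\|\lambda-\lambda'\|_1<\delta/2$ (Remark~\ref{rem:perturb}). It remains to show $|\widehat{\lambda'}(v)|\le6p^{-\dim J_l}$. Below, $u$ ranges over the support of $\lambda'$; such $u$ is nonzero, has a finite $P_l$-orbit, and has all components in $F_l$ by Lemma~\ref{lem:finiteorbit}.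

\emph{Cancellation along $U_{12}$.} Let $U_{ij}=\{E_{ij}(r):r\in R_l\}$; by \eqref{eq:elem}, $E_{ij}(r)E_{ij}(r')=E_{ij}(r+r')$. The vector $E_{12}(r)u-u$ has components $ru_2$ in place $1$ and $-r^*u_{\bar1}$ in place $\bar2$, so by \eqref{eq:omega}
\[
f_u(r):=\omega(E_{12}(r)u,v)-\omega(u,v)=\beta(ru_2,v_{\bar1})+\beta(r^*u_{\bar1},v_2).
\]
This is $k$-linear in $r$ and depends only on $u_2$ and $u_{\bar1}$, which $U_{12}$ fixes. So $\mathcal Z=\{u:f_u=0\text{ on }R_l\}$ and its complement are $U_{12}$-invariant. Let $u\notin\mathcal Z$. The orbit $U_{12}u$ is in bijection with the finite group $R_l/R_l^u$, where $R^u_l=\{r:E_{12}(r)u=u\}$, and $f_u$ vanishes on $R_l^u$. The sum of $\psi(\omega(\cdot,v))$ over the orbit is $\psi(\omega(u,v))\sum_{r\in R_l/R_l^u}\psi(f_u(r))=0$, since $\psi\circ f_u$ is a non-trivial character. As $\lambda'$ is constant on orbits, $|\widehat{\lambda'}(v)|\le\lambda'(\mathcal Z)$.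

\emph{The set $\mathcal Z$ is small.} The two terms of $f_u$ may cancel, so (J4) does not directly exclude $u\in\mathcal Z$. Instead we use the third index to move one of $u_2$, $u_{\bar1}$ while fixing the other. Let $\mathcal B=\{u:u_3=u_{\bar3}=0\}$. Since $u\ne0$, the set $\mathcal Z$ is covered by the six sets $\mathcal C\cap\{u_c\ne0\}$ listed in the table. In each row the group $U$ fixes the component $u_c$ and moves the component $u_{c'}$ as shown, by \eqref{eq:elem}.
\[
\begin{array}{c|c|c|l}
c&\mathcal C&U&\text{moved component }u_{c'}\\\hline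
3&\mathcal Z&U_{23}&u_2\mapsto u_2+ru_3\\
\bar3&\mathcal Z&U_{31}&u_{\bar1}\mapsto u_{\bar1}-r^*u_{\bar3}\\
1&\mathcal B&U_{31}&u_3\mapsto u_3+ru_1\\
2&\mathcal B&U_{32}&u_3\mapsto u_3+ru_2\\
\bar1&\mathcal B&U_{13}&u_{\bar3}\mapsto u_{\bar3}-r^*u_{\bar1}\\
\bar2&\mathcal B&U_{23}&u_{\bar3}\mapsto u_{\bar3}-r^*u_{\bar2}
\end{array}
\]
We claim that in each row all points of $\mathcal C\cap Uu$ have the same $c'$-component. In the last four rows this component is $0$ on $\mathcal B$. In the first row $U_{23}$ fixes $u_{\bar1}$; if $E_{23}(r_1)u$ and $E_{23}(r_2)u$ lie in $\mathcal Z$, subtracting the two identities gives $\beta(r(r_1-r_2)u_3,v_{\bar1})=0$ for all $r\in R_l$. As $(r_1-r_2)u_3\in F_l$ and $0\ne v_{\bar1}\in J_l$, (J4) gives $(r_1-r_2)u_3=0$. In the second row $U_{31}$ fixes $u_2$; subtracting gives $\beta(r^*(r_1-r_2)^*u_{\bar3},v_2)=0$ for all $r\in R_l$, and (J4) gives $(r_1-r_2)^*u_{\bar3}=0$.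

Fix a row and $u$ with $u_c\ne0$. Taking the $c'$-component maps the orbit $Uu$ onto $u_{c'}+R_lu_c$, equivariantly for a transitive action of $U$ by translations, so all fibers have the same size. By the claim, $\mathcal C\cap Uu$ lies in one fiber, so $\lambda'(\mathcal C\cap Uu)\le\lambda'(Uu)/|R_lu_c|\le p^{-\dim J_l}\lambda'(Uu)$ by (J4). The set $\{u_c\ne0\}$ is a union of $U$-orbits, so $\lambda'(\mathcal C\cap\{u_c\ne0\})\le p^{-\dim J_l}$. Adding the six rows gives $\lambda'(\mathcal Z)\le6p^{-\dim J_l}$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}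

Let $G\curvearrowright(X,\mu)$ be IA with IA sequence $(\xi_n)$. We modify the sequence using Remark~\ref{rem:perturb} until Lemma~\ref{lem:trivial} applies.

\subsection*{Step 1: concentration on $N$}
Let $\eta_n$ be the image in $G/N=\tilde\Gamma$ of the probability measure $g\mapsto\int\xi_n(x,g)\,d\mu$. By (b), $\|\eta_n^h-\eta_n\|_1\to0$ for all $h\in\tilde\Gamma$. As $\Gamma\supset Sp_6(k)$ has at least three elements, Lemma~\ref{lem:freeproduct} gives $\eta_n(1)\to1$. So we may assume that $\xi_n$ is supported on $X\times N$.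

\subsection*{Step 2: exact invariance under $N_Y$}
We show that we may assume in addition:
\begin{enumerate}
\item[(N1)] $\xi_n$ is supported on $X\times(N_F\setminus\Delta)$;
\item[(N2)] $D_n\in L^\infty(\mu)$ for each $n$;
\item[(N3)] $\xi_n(hx,hgh^{-1})=\xi_n(x,g)$ for almost every $x$, all $h\in N_Y$ and all $g\in N$.
\end{enumerate}
The group $G$ acts unitarily on $L^2(X\times N)$ by $(\pi(h)\zeta)(x,g)=\zeta(h^{-1}x,h^{-1}gh)$. For $\zeta_n=\sqrt{\xi_n}$, \eqref{eq:sqrt} and (b) give $\|\pi(h)\zeta_n-\zeta_n\|^2\le\|\xi_n^{h^{-1}}-\xi_n\|_1\to0$ for each $h$. By Lemma~\ref{lem:Lambda} and \eqref{eq:T} there are $\Lambda_\pm$-invariant vectors $\zeta_n^\pm$ with $\epsilon_n:=\max_\pm\|\zeta_n-\zeta_n^\pm\|\to0$.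

For $h\in A_+\cup A_-$ we get $\|\pi(h)\zeta_n-\zeta_n\|\le2\epsilon_n$, and then $\|\pi(h)\zeta_n-\zeta_n\|\le12\epsilon_n$ for all $h\in N_Y$ by Lemma~\ref{lem:six}. The closed convex hull of $\pi(N_Y)\zeta_n$ lies in the ball of radius $12\epsilon_n$ about $\zeta_n$, and its unique element $\zeta_n'$ of minimal norm is $N_Y$-invariant. By \eqref{eq:sqrt}, $\|\xi_n-|\zeta_n'|^2\|_1\le24\epsilon_n$.

Next we locate the mass. Since $P_1\le\Lambda_+$ and $\gamma(v,t)\gamma^{-1}=(\gamma v,t)$, for each $t$ the function $v\mapsto\int|\zeta_n^+(x,(v,t))|^2\,d\mu$ is summable and $P_1$-invariant. By Lemma~\ref{lem:finiteorbit}, $\zeta_n^+$ vanishes off $X\times N_F$, so the mass of $\xi_n$ off $X\times N_F$ is at most $\epsilon_n^2$. By (c), the mass of $\xi_n$ on $X\times\Delta$ tends to $0$.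

Let $\xi_n'$ be the restriction of $|\zeta_n'|^2$ to $X\times(N_F\setminus\Delta)$; then $\|\xi_n-\xi_n'\|_1\to0$. The set $N_F\setminus\Delta=((\Omega\otimes F_1)\setminus0)\times k$ is invariant under conjugation by $N$, by \eqref{eq:conj}, so $\xi_n'$ satisfies (N3). Therefore the integrable function $D_n'(x)=\sum_g\xi_n'(x,g)$ is $N_Y$-invariant. Restrict $\xi'_n$ to the invariant set of $x$ with $D_n'(x)\le C_n$, where $C_n$ is so large that the loss of mass is less than $1/n$, and normalize. The result is an IA sequence with (N1)--(N3).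

\subsection*{Step 3: equidistribution at almost every point}
For $v\in V$ put $\alpha_n^v(x)=\sum_g\xi_n(x,g)\psi(\omega(\bar g,v))$, so $|\alpha_n^v|\le D_n$. By Lemma~\ref{lem:bounded}, the Dunford--Pettis theorem and a diagonal argument over the countable set $V$, we may pass to a subsequence with $\alpha_n^v\to\alpha^v$ weakly in $L^1$ for all $v$. For $\phi\in L^\infty$ we have $|\int\phi\alpha^v\,d\mu|\le\lim_n\int|\phi|D_n\,d\mu=\int|\phi|\,d\mu$; taking $\phi$ of modulus $1_A$ with $\phi\alpha^v=1_A|\alpha^v|$ gives $\int_A|\alpha^v|\,d\mu\le\mu(A)$ for all $A$, so $|\alpha^v|\le1$ almost everywhere.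

\medskip\noindent\emph{Claim: $\alpha^v=0$ for $v\ne0$.}\medskip

Lemma~\ref{lem:key} applied to the average of $\xi_n(x,\cdot)$ over $x$ would only give $\int\alpha^v\,d\mu=0$, and averages over subsets of $X$ need not be almost invariant under $\Gamma$. We therefore compute $\int|\alpha^v|^2\,d\mu$. It is a limit of Fourier coefficients of the law of $\bar g_1-\bar g_2$, where $g_1,g_2$ are drawn at the same point $x$ from two different densities. Put
\[
\lambda_{n,m}(u)=\int\sum_{\bar g_1-\bar g_2=u}\xi_n(x,g_1)\,\xi_m(x,g_2)\,d\mu\qquad(u\in V).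
\]
We let $m\to\infty$ first, and use repeatedly that $D_n$ is bounded and $D_m\to1$ weakly.

\emph{Total mass.} $\sum_u\lambda_{n,m}(u)=\int D_nD_m\,d\mu\to\int D_n\,d\mu=1$ as $m\to\infty$.

\emph{Mass at $0$.} Given $\epsilon>0$ choose a finite $E\subset N$ with $E\Delta=E$ and $\int\sum_{g\notin E}\xi_n(x,g)\,d\mu<\epsilon$. If $\bar g_1=\bar g_2$, then either $g_1\notin E$ or $g_2\in E$, so
\[
\lambda_{n,m}(0)\le\int\Bigl(\sum_{g_1\notin E}\xi_n(x,g_1)\Bigr)D_m(x)\,d\mu+\|D_n\|_\infty\sum_{g_2\in E}\int\xi_m(x,g_2)\,d\mu .
\]
The bracket is bounded by $D_n$, so the first term has a limit less than $\epsilon$; the second tends to $0$ by (c). Hence $\lambda_{n,m}(0)\to0$ as $m\to\infty$.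

\emph{Almost invariance.} For $\gamma\in\Gamma$, the substitution $g_i\mapsto\gamma g_i\gamma^{-1}$, $x\mapsto\gamma x$ shows that $\lambda_{n,m}(\gamma u)$ is given by the formula for $\lambda_{n,m}(u)$ with $\xi_n^\gamma,\xi_m^\gamma$ in place of $\xi_n,\xi_m$. Writing $\xi_n^\gamma\xi_m^\gamma-\xi_n\xi_m=(\xi_n^\gamma-\xi_n)\xi_m^\gamma+\xi_n(\xi_m^\gamma-\xi_m)$ we get
\[
\|\gamma_*\lambda_{n,m}-\lambda_{n,m}\|_1\le\int\Bigl(\sum_g|\xi_n^\gamma-\xi_n|(x,g)\Bigr)D_m(\gamma x)\,d\mu+\|D_n\|_\infty\|\xi_m^\gamma-\xi_m\|_1 .
\]
The bracket is bounded by $2\|D_n\|_\infty$, and $D_m(\gamma\,\cdot)\to1$ weakly since $\gamma$ preserves $\mu$. With (b) this gives $\limsup_m\|\gamma_*\lambda_{n,m}-\lambda_{n,m}\|_1\le\|\xi_n^\gamma-\xi_n\|_1$.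

Now fix $v\ne0$ and $\delta>0$, and take $(\Phi,\epsilon)$ from Lemma~\ref{lem:key}. For large $n$ we have $\|\xi_n^\gamma-\xi_n\|_1<\epsilon/2$ for all $\gamma\in\Phi$. For such $n$ and large $m$, the restriction of $\lambda_{n,m}$ to $V\setminus0$ has mass close to $1$ and its normalization satisfies the hypothesis of the lemma. So $\limsup_m|\hat\lambda_{n,m}(v)|\le\delta$. On the other hand
\[
\hat\lambda_{n,m}(v)=\int\alpha_n^v\,\overline{\alpha_m^v}\,d\mu\ \xrightarrow[m\to\infty]{}\ \int\alpha_n^v\,\overline{\alpha^v}\,d\mu\ \xrightarrow[n\to\infty]{}\ \int|\alpha^v|^2\,d\mu,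
\]
the first limit because $\alpha_n^v\in L^\infty$ and the second because $\alpha^v\in L^\infty$. So $\int|\alpha^v|^2\,d\mu\le\delta$ for all $\delta$, which proves the claim.

For $v\in V$ and $c\in k$ put $D_m^{v,c}(x)=\sum_{g:\,\omega(\bar g,v)=c}\xi_m(x,g)$. Since $\frac1p\sum_{a\in k}\psi(a(t-c))$ is $1$ for $t=c$ and $0$ otherwise, $D_m^{v,c}=\frac1p\sum_{a\in k}\psi(-ac)\alpha_m^{av}$. The term $a=0$ is $D_m/p$, and for $v\ne0$ the others tend to $0$ weakly by the claim. Hence
\begin{equation}\label{eq:equi}
D_m^{v,c}\to\tfrac1p\quad\text{weakly in }L^1\text{ as }m\to\infty\qquad(v\ne0,\ c\in k).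
\end{equation}

\subsection*{Step 4: invariance under translation by $z$}
Fix $n$ and $h\in N_F\setminus\Delta$, and let $f=\xi_n(\cdot,h)$, which is bounded by (N2). By Lemma~\ref{lem:bounded}, $\int\sum_g\xi_m(x,g)|f(gx)-f(x)|\,d\mu\to0$ as $m\to\infty$. By (N1), only $g\in N_F\subset N_Y$ contribute, and for these (N3) gives $\xi_n^g=\xi_n$, so $f(gx)=\xi_n(x,z^{-\omega(\bar g,\bar h)}h)$ by \eqref{eq:shift}. Grouping the $g$ by the value $c=\omega(\bar g,\bar h)$,
\[
\sum_{c\in k}\int\bigl|\xi_n(x,z^{-c}h)-\xi_n(x,h)\bigr|\,D_m^{\bar h,c}(x)\,d\mu\longrightarrow0\qquad(m\to\infty).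
\]
Here $\bar h\ne0$ and the first factors are bounded, so by \eqref{eq:equi} the limit is also $\frac1p\sum_c\int|\xi_n(x,z^{-c}h)-\xi_n(x,h)|\,d\mu$. The term $c=-1$ gives $\xi_n(x,zh)=\xi_n(x,h)$ for almost every $x$. For $h\in G$ outside $N_F\setminus\Delta$ both sides vanish, by (N1) and since $N_F\setminus\Delta$ is invariant under translation by $z$.

\subsection*{Conclusion}
By Lemma~\ref{lem:trivial}, $zx=x$ almost everywhere, so $\Delta$ acts trivially. In a free action $z$ fixes only a null set, so a free action is not IA, and by Lemma~\ref{lem:freeIA} its orbit equivalence relation is not inner amenable. The group $G$ is inner amenable by Proposition~\ref{prop:inner}. This proves Theorem~\ref{thm:main}, given Proposition~\ref{prop:J}, and answers the Question in the negative. \qed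

\begin{remark}
Condition (b) is used in Steps 1--3, (c) in Steps 2 and 3, (a) in Step 4 and Lemma~\ref{lem:trivial}, and (d) in Step 3 and Lemma~\ref{lem:trivial}. Let $\nu_n$ witness the inner amenability of $G$. Without (a), the densities $\nu_n(g)$ work for every action. Without (c), so does the indicator of $X\times\{1\}$. Without (d), take the union of a free action and a fixed point of mass $\frac12$, and put the density $2\nu_n$ over the fixed point: (a)--(c) hold while $\Delta$ acts non-trivially.
\end{remark}

\section{The quotient $G/\Delta$ and central sequences}\label{sec:complements}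

\begin{proof}[Proof of Theorem~\ref{thm:quotient}]
Let $H=G/\Delta=V\rtimes\tilde\Gamma$. Now $V$ is abelian, and we can let it act by translations in such a way that $V_n$ leaves more and more coordinates fixed. Since $\bigcap_l\Omega\otimes F_l=0$, for each $v\ne0$ there are $l$ and a linear map $V\to k$ that vanishes on $\Omega\otimes F_l$ but not at $v$. As $V$ is countable, we get a countable family of linear maps $\chi_i:V\to k$, with $\chi_i$ vanishing on $\Omega\otimes F_{l(i)}$, such that no $v\ne0$ is killed by all of them. Let $X=\prod_ik^{\tilde\Gamma}\times[0,1]^{\tilde\Gamma}$ with the product of uniform measures. Let $\tilde\Gamma$ act by left shift on all factors, so $(\sigma x)(i,\gamma)=x(i,\sigma^{-1}\gamma)$, and let $V$ act by $(vx)(i,\gamma)=x(i,\gamma)+\chi_i(\gamma^{-1}v)$ and trivially on $[0,1]^{\tilde\Gamma}$. For $\sigma\in\tilde\Gamma$,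
\[
(\sigma v\sigma^{-1}x)(i,\gamma)=(v\sigma^{-1}x)(i,\sigma^{-1}\gamma)=x(i,\gamma)+\chi_i(\gamma^{-1}\sigma v),
\]
which is the action of the vector $\sigma v\in V$. So this is a p.m.p.\ action of $H$. It is ergodic because the infinite group $\tilde\Gamma$ acts by a Bernoulli shift. It is free: an element with non-trivial image $\sigma\in\tilde\Gamma$ acts on $[0,1]^{\tilde\Gamma}$ as $\sigma$, which fixes a null set, and $v\in V\setminus0$ translates some coordinate $(i,1)$ by $\chi_i(v)\ne0$.

Let $\nu_n$ be uniform on $V_n\setminus0$; we check the hypotheses of Lemma~\ref{lem:criterion}(2). Conjugation by $V$ and by $q$ is trivial on $V$, and $V_n$ is $\Gamma_n$-invariant, so $\nu_n^h=\nu_n$ for each $h$ and large $n$. The supports are pairwise disjoint, so $\nu_n(h)\to0$. Let $A$ depend on finitely many coordinates. For each of its coordinates $(i,\gamma)$ and large $n$, we have $n\ge l(i)$ and the image of $\gamma$ lies in $\Gamma_n$; then $\gamma^{-1}v\in V_n\subset\Omega\otimes F_{l(i)}$ for $v\in V_n$, so $v$ fixes the coordinate. Thus $vA=A$ for all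 $v\in V_n$. A general Borel $A'$ is approximated by such $A$, and $\mu(vA'\triangle A')\le\mu(vA\triangle A)+2\mu(A\triangle A')$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:central}]
Suppose that $(T_n)$ is a non-trivial central sequence in $[\mathcal R]$. Let $X_n=\{x:T_nx\ne x\}$ and pass to a subsequence with $\mu(X_n)\to b>0$. Let $\xi_n(x,y)=\mu(X_n)^{-1}$ if $x\in X_n$ and $y=T_nx$, and $\xi_n(x,y)=0$ otherwise; $\|\xi_n\|_1=1$. We verify (i)--(iv), which contradicts Theorem~\ref{thm:main}.

(i) The integral is at most $\mu(X_n)^{-1}\mu(A\triangle T_n^{-1}A)\to0$.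

(ii) Let $S\in[\mathcal R]$. If $T_nSx=ST_nx$, then $Sx\in X_n\Leftrightarrow ST_nx\ne Sx\Leftrightarrow x\in X_n$, and $Sy=T_nSx\Leftrightarrow y=T_nx$; so $\xi_n^S(x,\cdot)=\xi_n(x,\cdot)$. Hence $\|\xi_n^S-\xi_n\|_1\le2\mu(X_n)^{-1}\mu(\{x:T_nSx\ne ST_nx\})\to0$.

(iv) The first equivalence in (ii) gives $\mu(S^{-1}X_n\triangle X_n)\to0$. So every weak$^*$ limit point of $(1_{X_n})$ in $L^\infty(\mu)$ is $G$-invariant, hence constant by ergodicity, hence equal to $b$. By weak$^*$ compactness of the unit ball, $\mu(A\cap X_n)\to b\mu(A)$. The two integrals in (iv) are $\mu(A\cap X_n)/\mu(X_n)$ and $\mu(T_n^{-1}A\cap X_n)/\mu(X_n)$, and $\mu(T_n^{-1}A\triangle A)\to0$.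

(iii) By Lemma~\ref{lem:criterion}(1) it suffices to show $\mu(\{x\in X_n:T_nx=gx\})\to0$ for $g\in G$. Such $x$ satisfy $gx\ne x$. Let $(U_i)$ be a countable family of Borel sets, closed under complements, that separates points. The sets $\{x\in U_i:gx\notin U_i\}$ cover $\{x:gx\ne x\}$ and each is disjoint from its image under $g$; shrink them to a partition $(A_i)$ with $gA_i\cap A_i=\emptyset$. Then $\mu(\{x\in A_i:T_nx=gx\})\le\mu(A_i\setminus T_n^{-1}A_i)\to0$ for each $i$, and the sum over $i$ tends to $0$ since it is dominated by $\sum_i\mu(A_i)\le1$.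
\end{proof}

\section{Construction of the module $J$}\label{sec:construction}

We prove Proposition~\ref{prop:J}. The guiding observation is a duality. If $W\subset J$ is a finite-dimensional subspace invariant under an algebra closed under adjoints, then $y\mapsto\beta(\cdot,y)|_W$ is a module map from $J$ to the finite-dimensional module $W^*$. We reverse this. At stage $m$ we have a finite-dimensional space $J_m$ with partially defined operators. We complete them to honest operators on a finite-dimensional space $L_m\supset J_m$, adjoin the dual $W_m=L_m^*$ to $J_m$, and extend the operators on the rest of $J_m$ freely, by adjoining formal images. Properties (J3)--(J5) then become statements about generation in the modules $L_m$.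

The operators are named by letters: $\Sigma_1=\{s,s^*,a,a^*,b,b^*\}$ and $\Sigma_m=\Sigma_1\cup\{t_j,t_j^*:2\le j\le m\}$, with the fixed-point-free involution $\sigma\leftrightarrow\sigma^*$. The letters $s,s^*$ make almost every vector of $L_m$ a generator. The letters $a,b$ lead from $e$ into every $W_m$. The letter $t_l$ moves $W_1,\dots,W_{l-1}$ out of themselves, so that they are no longer finite-dimensional modules at level $l$.

\subsection{Two random operators}

\begin{lemma}\label{lem:random}
Let $L=I\oplus B$ be a finite-dimensional $k$-space, $i=\dim I$, $d=\dim B\ge1$, with $2d\,p^{\,i^2-d+1}<1$. Any two linear maps $s,s':I\to L$ extend to operators on $L$ such that no proper subspace $Z\not\subset I$ is invariant under both. So every $\ell\in L\setminus I$ generates $L$ under $s$ and $s'$.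
\end{lemma}

\begin{proof}
Choose $s|_B$ and $s'|_B$ independently and uniformly among linear maps $B\to L$. For a proper subspace $Z\not\subset I$ let $Z_0=Z\cap I$, $h=\dim Z/Z_0$, and let $c\ge1$ be the codimension of $Z$ in $L$. Then $1\le h\le d$ and $c=(i-\dim Z_0)+(d-h)$. Hence $hc\ge d-1$: if $h=d$, then $hc\ge d$, and if $h<d$, then $hc\ge h(d-h)\ge d-1$.

There are at most $p^{i^2}$ choices of $Z_0$, as each is spanned by an $i$-tuple in $I$. Given $Z_0$ and $h$, the space $Z/Z_0$ is an $h$-dimensional subspace of a space of dimension $h+c$, so there are at most $p^{h(h+c)}/|GL_h(k)|\le2p^{hc}$ choices of $Z$; here $|GL_h(k)|=p^{h^2}\prod_{j=1}^h(1-p^{-j})\ge p^{h^2}(1-\frac1{p-1})\ge\frac12p^{h^2}$, as $p\ge3$. The projection $Z\to B$ has kernel $Z_0$, so vectors $z_1,\dots,z_h\in Z$ that form a basis modulo $Z_0$ have linearly independent $B$-components, and $sz_1,\dots,sz_h$ are independent and uniform in $L$. So $sZ\subset Z$ has probability at most $p^{-hc}$, and both $sZ\subset Z$ and $s'Z\subset Z$ hold with probability at most $p^{-2hc}$. The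 expected number of invariant $Z$ is at most $p^{i^2}\cdot d\cdot2p^{-(d-1)}<1$.
\end{proof}

One operator would not suffice in this count: the factor $p^{-hc}$ only cancels the number of subspaces.

\subsection{The inductive construction}

At stage $m\ge1$ we have a finite-dimensional space $J_m=I_m\oplus C_m$ with a symmetric form $\beta$, linear maps $\sigma:I_m\to J_m$ for $\sigma\in\Sigma_m$ with
\begin{equation}\label{eq:adj}
\beta(\sigma y,y')=\beta(y,\sigma^*y')
\end{equation}
for $y,y'\in I_m$, a vector $0\ne c_m\in C_m$, and subspaces $W_1,\dots,W_{m-1}\subset I_m$. So $I_m$ is where the letters are defined and $C_m$ is where they are not yet defined. Start with $J_1=C_1=ke$, $c_1=e$, $\beta=0$, $I_1=0$.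

\emph{The model $L_m$.} Choose a finite-dimensional $K_m$ with $\dim K_m>\dim J_m$, so large that Lemma~\ref{lem:random} applies to $I_m$ and $B_m=C_m\oplus K_m$. Let $L_m=J_m\oplus K_m=I_m\oplus B_m$ and fix $0\ne\tau_m\in K_m$. Extend each $\sigma\in\Sigma_m$ to an operator on $L_m$, written $\ell\mapsto\sigma\cdot\ell$, equal to the given map on $I_m$ and defined on $B_m$ as follows:
\[
a\cdot c_m=\tau_m,\qquad a\cdot\tau_m=\tau_m,\qquad b\cdot c_m=0,\qquad b\cdot\tau_m=\tau_m,
\]
with $a,b$ zero on a complement of the span of $c_m,\tau_m$ in $B_m$; $s,s^*$ as in Lemma~\ref{lem:random}; all other letters zero on $B_m$.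

\emph{The dual $W_m$.} Let $W_m=L_m^*$ with $(\sigma w)(\ell)=w(\sigma^*\cdot\ell)$. Let $I_{m+1}=J_m\oplus W_m$, with $\beta(w,y)=\beta(y,w)=w(y)$ for $w\in W_m$, $y\in J_m$, and $\beta=0$ on $W_m\times W_m$. Put $I_m'=I_m\oplus W_m$, so $I_{m+1}=I_m'\oplus C_m$; the letters of $\Sigma_m$ are defined on $I_m'$ with values in $I_{m+1}$. Define $\varphi_m\in W_m$ by
\[
\varphi_m(y)=\beta(c_m,b^*y)\quad(y\in I_m),\qquad\varphi_m(C_m)=0,\qquad\varphi_m(\tau_m)=1,
\]
and $\varphi_m=0$ on a complement of $k\tau_m$ in $K_m$. This functional will be $bc_m$; its values on $I_m$ are forced by \eqref{eq:adj}.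

\emph{Formal images.} Choose a complement $C_m'$ of $kc_m$ in $C_m$. Write $\sigma\otimes C$ for a copy of a space $C$, with elements $\sigma\otimes c$. Let $J_{m+1}=I_{m+1}\oplus C_{m+1}$, where
\[
C_{m+1}=\bigoplus_{\sigma\in\Sigma_m\setminus\{b\}}(\sigma\otimes C_m)\ \oplus\ (b\otimes C_m')\ \oplus\ (t_{m+1}\otimes I_{m+1})\ \oplus\ (t_{m+1}^*\otimes I_{m+1}).
\]
Extend $\sigma\in\Sigma_m\setminus\{b\}$ to $I_{m+1}$ by $\sigma c=\sigma\otimes c$ for $c\in C_m$; put $bc=b\otimes c$ for $c\in C_m'$ and $bc_m=\varphi_m$; and put $\sigma y=\sigma\otimes y$ for $\sigma\in\{t_{m+1},t_{m+1}^*\}$, $y\in I_{m+1}$. Extend $\beta$ symmetrically by $\beta(C_{m+1},C_{m+1})=0$; by $\beta(\sigma\otimes c,y)=\beta(c,\sigma^*y)$ for $y\in I_m'$ and $\beta(\sigma\otimes c,C_m)=0$, when $\sigma\in\Sigma_m$; and by $\beta(\sigma\otimes y,I_{m+1})=0$ when $\sigma\in\{t_{m+1},t_{m+1}^*\}$. Put $c_{m+1}=a\otimes c_m$.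

\emph{Verification of \eqref{eq:adj} on $I_{m+1}$.} For $\sigma\in\{t_{m+1},t_{m+1}^*\}$ both sides are $0$. Let $\sigma\in\Sigma_m$. By bilinearity we may take $y,y'$ in the summands $I_m$, $W_m$, $C'_m$, $kc_m$, and by symmetry of $\beta$ the identity for $(\sigma,y,y')$ is the identity for $(\sigma^*,y',y)$. For $y,y'\in I_m$ it is the hypothesis, and for $y,y'\in W_m$ both sides are $0$. For $y=w\in W_m$ and $y'\in I_m$, $\beta(\sigma w,y')=w(\sigma^*y')=\beta(w,\sigma^*y')$, as $\sigma^*y'\in J_m$. For $y=c\in C_m$ with $\sigma c=\sigma\otimes c$ and $y'\in I_m'$ it is the definition of $\beta$. For $y,y'\in C_m$ with $\sigma y$ and $\sigma^*y'$ both formal, both sides are $0$. Up to the symmetry, there remains $\sigma=b$, $y=c_m$, where the left side is $\beta(\varphi_m,y')$. For $y'\in I_m$ it is $\varphi_m(y')=\beta(c_m,b^*y')$. For $y'=w\in W_m$ it is $0$, and $\beta(c_m,b^*w)=(b^*w)(c_m)=w(b\cdot c_m)=0$; this is the reason for setting $b\cdot c_m=0$. For $y'=c\in C_m$ it is $\varphi_m(c)=0$, and $\beta(c_m,b^*\otimes c)=0$. Stage $m+1$ is complete.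

\begin{example}
At stage $1$, $L_1=ke\oplus K_1$ is a simple module under $s,s^*$, since $I_1=0$. Also $C_1'=0$, and $J_2$ is the direct sum of $ke$, $W_1$, the five lines spanned by $se,s^*e,ae,a^*e,b^*e$, and two copies of $ke\oplus W_1$. The sixth image is $be=\varphi_1\in W_1$. For a formal image, $\beta(\sigma e,w)=\beta(e,\sigma^*w)=w(\sigma\cdot e)$: seen from $W_1$, the new vector $\sigma e$ looks like $\sigma\cdot e\in L_1$.
\end{example}

Let $J=\bigcup_mJ_m$. Since $J_m\subset I_{m+1}$, each letter is an operator on all of $J$, and \eqref{eq:adj} holds on $J$. Let $\mathcal A_l$ be the free unital $k$-algebra on $\Sigma_l$, with the linear anti-automorphism $*$ extending the involution, and let $R_l$ be its image in $\operatorname{End}(J)$. Then $\beta(ry,y')=\beta(y,r^*y')$ for $r\in\mathcal A_l$. For $l\le n$ put $W_{[l,n)}=\bigoplus_{l\le j<n}W_j$. The construction gives, for $l\le n$: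
\begin{enumerate}
\item[(F1)] $J_n=J_l\oplus\bigoplus_{l\le j<n}(W_j\oplus C_{j+1})$; in particular the sum of the $W_j$ is direct, $J_l\cap W_{[l,n)}=0$, and $\dim J_l\to\infty$;
\item[(F2)] $L_n$ and $W_n\subset J$ are $\mathcal A_l$-modules, and $(rw)(\ell)=w(r^*\cdot\ell)$ for $r\in\mathcal A_l$;
\item[(F3)] $W_{[1,n)}\subset I_n$, and $\sigma\cdot y=\sigma y$ for $y\in I_n$, $\sigma\in\Sigma_n$; so $W_{[l,n)}$ is an $\mathcal A_l$-submodule of both $J$ and $L_n$, with the same action.
\end{enumerate}
Property (J2) is (F2) with $l=n$. If $0\ne y\in J_m$, some $w\in W_m=L_m^*$ has $\beta(w,y)=w(y)\ne0$. So $\beta$ is nondegenerate and (J1) holds.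

\subsection{Generation in the models}

Lemma~\ref{lem:random} handles vectors outside $I_n$. The free action of $s$ pushes every vector of $J_n$ out of $I_n$, unless it is trapped in the invariant spaces $W_j$.

\begin{lemma}\label{lem:push}
For $y\in J_m\setminus W_{[1,m)}$ there is $t\ge0$ with $s^jy\in I_m$ for $j<t$ and $s^ty\in J_m\setminus I_m$.
\end{lemma}

\begin{proof}
Induction on $m$. For $m=1$, $I_1=0$ and $t=0$ works. Let $y\in J_{m+1}\setminus W_{[1,m+1)}$. If $y\notin I_{m+1}$ take $t=0$. Otherwise $y=y_0+w$ with $w\in W_m$ and $y_0\in J_m\setminus W_{[1,m)}$. Take $t$ for $y_0$. Then $s^jy=s^jy_0+s^jw\in J_m\oplus W_m=I_{m+1}$ for $j\le t$. Write $s^ty_0=y_1+c$ with $y_1\in I_m$ and $0\ne c\in C_m$. Then $s^{t+1}y=sy_1+s^{t+1}w+s\otimes c$ with $sy_1\in J_m$, so its $C_{m+1}$-component is $s\otimes c\ne0$, and $t+1$ works.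
\end{proof}

\begin{lemma}\label{lem:gen}
Let $1\le l\le n$. Every $\ell\in L_n\setminus W_{[l,n)}$ satisfies $\mathcal A_l\cdot\ell=L_n$.
\end{lemma}

\begin{proof}
If $\ell\notin I_n$, apply Lemma~\ref{lem:random}. If $\ell\in I_n\setminus W_{[1,n)}$, take $t$ from Lemma~\ref{lem:push}; by (F3), $s^t\cdot\ell=s^t\ell\notin I_n$, and the first case applies. Finally let $\ell\in W_{[1,n)}$, so $l\ge2$ and $\ell=\ell'+\ell''$ with $0\ne\ell'\in W_{[1,l)}\subset I_l$ and $\ell''\in W_{[l,n)}$. Then $t_l\ell'=t_l\otimes\ell'\in C_l\setminus0$ and $t_l\ell''\in W_{[l,n)}$. In the decomposition (F1), the $J_l$-component of $t_l\cdot\ell=t_l\ell$ lies in $C_l\setminus0$, while elements of $W_{[1,n)}$ have $J_l$-component in $W_{[1,l)}\subset I_l$. So $t_l\cdot\ell\notin W_{[1,n)}$, and one of the earlier cases applies to it.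
\end{proof}

Thus $W_{[l,n)}$ contains every proper $\mathcal A_l$-submodule of $L_n$: it is the unique maximal submodule, and $L_n/W_{[l,n)}$ is simple. For fixed $l$ these simple modules have different dimensions: for $l\le n'<n$, since $W_{[l,n)}\subset I_n$ and $W_{n'}\subset J_n$,
\[
\dim L_n/W_{[l,n)}\ge\dim B_n\ge\dim K_n>\dim J_n\ge\dim W_{n'}=\dim L_{n'} .
\]
This is the purpose of the condition $\dim K_n>\dim J_n$. It makes the models independent of each other in the following sense.

\begin{lemma}\label{lem:joint}
Let $l\le m$ and $\ell_j\in L_j\setminus W_{[l,j)}$ for $l\le j\le m$. Then $(\ell_j)_j$ generates $\bigoplus_{j=l}^mL_j$ as an $\mathcal A_l$-module.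
\end{lemma}

\begin{proof}
Otherwise the tuple lies in a maximal submodule of this finite-dimensional module; let $\mathcal Q$ be the simple quotient. Each map $L_j\to\mathcal Q$ is zero or onto, and if it is onto, its kernel is the unique maximal submodule $W_{[l,j)}$ and $\mathcal Q\cong L_j/W_{[l,j)}$. At least one of the maps is nonzero, and by the dimension count exactly one, say for $j_0$. The image of the tuple in $\mathcal Q$ is the image of $\ell_{j_0}$, which is nonzero. This is a contradiction.
\end{proof}

\subsection{Properties (J3)--(J5)}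

Since $L_n=W_n^*$, there is a linear map $\rho_n:J\to L_n$ with $w(\rho_n(y))=\beta(w,y)$ for all $w\in W_n$. We have $\rho_n(y)=y$ for $y\in J_n$, and $\rho_n(ry)=r\cdot\rho_n(y)$ for $r\in\mathcal A_n$, because by (F2)
\[
w(\rho_n(ry))=\beta(w,ry)=\beta(r^*w,y)=(r^*w)(\rho_n(y))=w(r\cdot\rho_n(y)).
\]

\emph{(J3).} Let $y\in J\setminus F_l$. For all large $n$, $y\in J_n\setminus W_{[l,n)}$, so $\rho_n(R_ly)=\mathcal A_l\cdot y=L_n$ by Lemma~\ref{lem:gen}. Hence $\dim R_ly\ge\dim L_n\ge\dim J_n$ for all large $n$, and $R_ly$ is infinite-dimensional.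

\emph{(J4).} Let $0\ne y=\sum_{j=l}^mw_j$ with $w_j\in W_j$, and $0\ne y'\in J_l$. For $r\in\mathcal A_l$,
\[
\beta(ry,y')=\sum_j\beta(w_j,r^*y')=\sum_jw_j\bigl(\rho_j(r^*y')\bigr)=\sum_jw_j(r^*\cdot y'),
\]
where in the $j$th term $y'\in J_l\subset J_j$ is viewed in $L_j$. By (F1), $y'\notin W_{[l,j)}$, so by Lemma~\ref{lem:joint} the tuples $(r^*\cdot y')_j$ exhaust $\bigoplus_{j=l}^mL_j$. The functional $(w_j)_j$ on this sum is nonzero, so $\beta(ry,y')\ne0$ for some $r$. Thus $\beta$ embeds $J_l$ in the dual of the finite-dimensional space $R_ly$, and $\dim R_ly\ge\dim J_l$.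

\emph{(J5).} In $J$ we have $c_m=a^{m-1}e$ and $bc_m=\varphi_m$, so $\varphi_m\in Y$. We show $R_1\varphi_m=W_m$, that is, the annihilator of $R_1\varphi_m$ in $L_m$ is zero. By (F2), $\ell$ lies in the annihilator if and only if $\varphi_m(\mathcal A_1\cdot\ell)=0$. If $\ell\notin W_{[1,m)}$, then $\mathcal A_1\cdot\ell=L_m$ by Lemma~\ref{lem:gen}, which is impossible since $\varphi_m(\tau_m)=1$. So $\ell=\sum_{j<m}w_j$ with $w_j\in W_j$, and we must see how $\varphi_m$ pairs with the earlier $W_j$. For $j<m$,
\[
\rho_j(\varphi_m)=\rho_j(ba^{m-j}c_j)=ba^{m-j}\cdot c_j=b\cdot\tau_j=\tau_j ,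
\]
which is what the values of $a$ and $b$ on $c_j,\tau_j$ were chosen for. For $r\in\mathcal A_1$ we have $r\cdot\ell=r\ell\in J_m$ by (F3), so
\[
0=\varphi_m(r\cdot\ell)=\beta(\varphi_m,r\ell)=\sum_{j<m}\beta(w_j,r^*\varphi_m)=\sum_{j<m}w_j(r^*\cdot\tau_j).
\]
As $\tau_j\notin I_j\supset W_{[1,j)}$, Lemma~\ref{lem:joint} with $l=1$ shows that the tuples $(r^*\cdot\tau_j)_{j<m}$ exhaust $\bigoplus_{j<m}L_j$. So all $w_j$ vanish and $\ell=0$. Hence $W_m=R_1\varphi_m\subset Y$ for all $m$, and $F_1\subset Y$. Finally $e\in Y$, and some $w\in W_1\subset Y$ has $\beta(w,e)=w(e)\ne0$. This completes the proof of Proposition~\ref{prop:J}. \qed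

\begin{thebibliography}{9}

\bibitem{EJZ} Ershov and Jaikin-Zapirin, \emph{Property (T) for noncommutative universal lattices}, Invent. Math. 179 (2010).

\bibitem{KTD} Yoshikata Kida and Robin Tucker-Drob, \emph{Inner amenable groupoids and central sequences}, arXiv:1810.11569 (2018).

\end{thebibliography}
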